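# Generators of $SO(n)$ with a spectral gap that does not depend on $n$

## 1. Averaging operators, almost invariant vectors, symmetric pairs

Let $G$ be a compact group with normalized Haar measure, and let $L^2_0(G)$ be the space of square-integrable functions with integral zero. Representations are continuous and unitary, on complex Hilbert spaces, and I write $gv$ for the action of $g$ on $v$. On $L^2(G)$ the group acts by $(gf)(x)=f(g^{-1}x)$.

**Definition 1 (averaging operator, spectral gap).** For a finite symmetric set $S=S^{-1}\subset G$ with $|S|=k$, counted as a $k$-tuple, put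
$$T_Sf(x)=\sum_{s\in S}f(sx)\qquad (f\in L^2_0(G)).$$
Since $S=S^{-1}$, this is $T_S=\sum_{s\in S}s$, a self-adjoint operator whose eigenvalues are at most $k$. The set $S$ has a *spectral gap* if there is $\epsilon>0$ such that every eigenvalue of $T_S$ on $L^2_0(G)$ is $<k-\epsilon$. It is a set of *topological generators* if the subgroup it generates is dense.

*Example (the circle).* Let $G=SO(2)=\mathbb R/2\pi\mathbb Z$ and $S=\{\alpha,-\alpha\}$ with $\alpha/2\pi$ irrational. Then $S$ generates a dense subgroup. The characters $\chi_m(x)=e^{imx}$, $m\ne0$, form an orthonormal basis of $L^2_0(G)$, and $T_S\chi_m=2\cos(m\alpha)\chi_m$. Since $m\alpha$ comes arbitrarily close to $0$ modulo $2\pi$ with $m\neq 0$, the eigenvalues come arbitrarily close to $2$. So topological generators need not have a spectral gap.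

**Definition 2 (invariant vectors).** For a closed subgroup $K\subset G$ and a representation $V$ of $G$, let $V^K$ be the space of $K$-invariant vectors and $P_K$ the orthogonal projection onto it. A representation of $G$ is *without invariants* if it has no nonzero $G$-invariant vector.

*Example.* For $E\subset[n]=\{1,\dots,n\}$ let $SO(E)\subset SO(n)$ act on the coordinates in $E$ and trivially on the others. In $V=\mathbb C^n$ with $|E|\ge2$, the space $V^{SO(E)}$ is spanned by the $e_i$ with $i\notin E$, so $P_{SO(E)}$ erases the coordinates in $E$. The representation $\mathbb C^n$ of $SO(n)$, $n\ge2$, is without invariants.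

The following textbook facts are used all the time.

- (F1) By Peter–Weyl, every representation is an orthogonal sum of finite-dimensional irreducible ones, and every nontrivial irreducible representation occurs in $L^2_0(G)$. The invariant vectors of $L^2(G)$ are the constants, so $L^2_0(G)$ is without invariants. In particular $T_S$ has an orthonormal basis of eigenvectors, and "all eigenvalues are $\le\lambda$" means $T_S\le\lambda$ as operators.
- (F2) $P_Kv=\int_Kgv\,dg$. Hence $P_{gKg^{-1}}=gP_Kg^{-1}$. If $K\subset K'$, then $P_KP_{K'}=P_{K'}P_K=P_{K'}$. If $K_1,K_2$ commute elementwise, then $P_{K_1}$ commutes with $K_2$ and with $P_{K_2}$, and $P_{K_1K_2}=P_{K_1}P_{K_2}$. The orthogonal complement of $V^K$ is a representation of $K$ without invariants. If $V$ is without $G$-invariants, then $\int_Ggv\,dg=0$ for all $v$.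

**Definition 3 (property $\mathcal K$).** The group $G$ has $\mathcal K(k,\eta)$ with $S$ if $S=S^{-1}\subset G$ has at most $k$ elements and
$$\max_{s\in S}\|sv-v\|\ge\eta\|v\|$$
for all $v$ in all representations of $G$ without invariants.

*Example.* Let $\Gamma$ be a finite group and $S=\Gamma$. If $v$ lies in a representation without invariants, then $\sum_\gamma\gamma v=0$, so $\sum_\gamma\|\gamma v-v\|^2=2|\Gamma|\|v\|^2$ and some $\gamma$ moves $v$ by at least $\sqrt2\|v\|$. Thus $\Gamma$ has $\mathcal K(|\Gamma|,\sqrt2)$ with $\Gamma$. The price is that $k=|\Gamma|$ grows with the group.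

**Lemma 1 (dictionary).** Let $S$ be a nonempty finite symmetric subset of the compact group $G$.

(a) If $T_S\le|S|-\epsilon$ on $L^2_0(G)$ with $\epsilon>0$, then $G$ has $\mathcal K(|S|,\sqrt{2\epsilon/|S|})$ with $S$.

(b) If $\eta>0$ and $\max_{s\in S}\|sf-f\|\ge\eta\|f\|$ for all $f\in L^2_0(G)$, then all eigenvalues of $T_S$ on $L^2_0(G)$ are $\le|S|-\eta^2/2<|S|-\eta^2/4$, and $S$ generates a dense subgroup.

(c) Suppose each group $G$ in a family of compact Lie groups of positive dimension has a symmetric set $S$ of topological generators with $|S|\le k_0$ and $T_S\le|S|-\epsilon_0$ on $L^2_0(G)$, where $k_0$ and $\epsilon_0>0$ are the same for all groups. Let $k>k_0$ be even. Then each group has a symmetric set of topological generators with exactly $k$ elements and all eigenvalues $<k-\epsilon_0/2$.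

*Proof.* For every vector $v$ in a representation, $\|sv-v\|^2=2\|v\|^2-2\,\mathrm{Re}\langle sv,v\rangle$, and since $S$ is symmetric,
$$\sum_{s\in S}\|sv-v\|^2=2\Big\langle\Big(|S|-\sum_{s\in S}s\Big)v,v\Big\rangle. \tag{1}$$

(a) By (F1) every representation without invariants is a sum of irreducibles that occur in $L^2_0(G)$. So the right side of (1) is at least $2\epsilon\|v\|^2$, and the largest of the $|S|$ terms on the left is at least $2\epsilon\|v\|^2/|S|$.

(b) By (1), $\langle(|S|-T_S)f,f\rangle\ge\frac12\eta^2\|f\|^2$. Suppose the closure $M$ of $\langle S\rangle$ were not $G$. Then $M\backslash G$ has more than one point. Pull back a nonconstant continuous function on $M\backslash G$ to $G$ and subtract its mean. The result is a nonzero $M$-invariant $f\in L^2_0(G)$, so $sf=f$ for all $s\in S$, a contradiction.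

(c) Adding the identity to $S$, or removing it from $S$, changes $|S|$ and $T_S$ both by $1$. So it does not change $|S|-T_S$, nor the subgroup generated. (We have $S\ne\{1\}$, because $|S|-T_S\neq0$.) Hence we may assume $|S|$ even and $|S|\le k_0+1\le k$. The group contains a circle, so it has infinitely many pairs $\{g,g^{-1}\}$ with $g\ne g^{-1}$. Add such pairs, disjoint from $S$ and from each other, until there are $k$ elements. If $S'$ is the set added, then $T_{S'}\le|S'|$, so $T_{S\cup S'}\le|S|+|S'|-\epsilon_0$. $\square$

So only a uniform bound on $|S|$ and a uniform bound for almost invariance matter.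

**Definition 4 (uniform expanders).** For a finite group $\Gamma$ with generating set $\Sigma$, the Cayley graph joins $x$ to $sx$ for $x\in\Gamma$, $s\in\Sigma$. A family of such Cayley graphs, with $|\Sigma|$ bounded, consists of *uniform expanders* if there is $h>0$ such that in each of them every $X\subset\Gamma$ with $|X|\le|\Gamma|/2$ has at least $h|X|$ edges to its complement.

*Example (not expanders).* For $\Gamma=\mathbb Z/m$, $\Sigma=\{\pm1\}$, an interval of length $\lfloor m/2\rfloor$ has two edges to its complement. So the cycles are not uniform expanders. In agreement with this, the eigenvalue $2\cos(2\pi/m)$ of $T_\Sigma$ on $L^2_0(\Gamma)$ tends to $2$.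

If $\Sigma$ is symmetric of size $d$, Cheeger's inequality gives a lower bound for $d-T_\Sigma$ on $L^2_0(\Gamma)$ that depends only on $h$ and $d$. By Lemma 1(a), uniform expansion yields $\mathcal K(d,\kappa)$ with $\kappa>0$ uniform.

**Definition 5 (compact symmetric pair).** Here $G$ is a compact connected Lie group with an involutive automorphism $\sigma$, and $K$ is a connected closed subgroup whose Lie algebra $\mathfrak k$ is the $+1$-eigenspace of $d\sigma$. We write $\mathfrak g=\mathfrak k\oplus\mathfrak p$ with $\mathfrak p$ the $-1$-eigenspace, and $\mathfrak a\subset\mathfrak p$ for a maximal abelian subspace.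

*Example.* Let $G=SO(3)$ and let $\sigma$ be conjugation by $\mathrm{diag}(-1,-1,1)$, so $K=SO(2)$ acts on coordinates $1,2$. Here $\mathfrak p$ consists of the skew matrices that mix coordinate $3$ with $1,2$, and $\mathfrak a$ is the line of infinitesimal rotations in the plane $(1,3)$. The decomposition $G=K\exp(\mathfrak a)K$ is the description of a rotation by Euler angles.

## 2. Gaps uniform in $n$: problem, theorems, inputs

For each fixed $n\ge3$ the group $SO(n)$ has a symmetric set of topological generators with a spectral gap. For $SO(3)$ there are even examples with optimal (Ramanujan) gap, for instance the rotations of angle $\arccos(-3/5)$ about the three coordinate axes and their inverses. In the constructions just referred to, the gap deteriorates as $n\to\infty$. The problem, stated by Emmanuel Breuillard and Alexander Lubotzky in "Expansion in simple groups", arXiv:1807.03879 (2018), is this.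

**Problem.** Does there exist $\epsilon>0$ and $k>0$ and, for each $n\ge3$, a $k$-tuple of topological generators of $SO(n)$ with all eigenvalues $<k-\epsilon$?

The answer is yes.

**Theorem A.** There are $k,\epsilon>0$ and, for each $n\ge3$, a symmetric set $S_n\subset SO(n)$ of topological generators with $|S_n|=k$ such that all eigenvalues of $T_{S_n}$ on $L^2_0(SO(n))$ are $<k-\epsilon$.

**Theorem B (stronger version).** There are $k,\epsilon>0$ such that every compact connected Lie group $G$ with simple Lie algebra has a symmetric $k$-tuple of topological generators with all eigenvalues on $L^2_0(G)$ less than $k-\epsilon$.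

**Proposition C (limits of Theorem B).** (i) For a fixed nontrivial compact Lie group $H$, the groups $H^N$ $(N\to\infty)$ admit no uniform $(k,\epsilon)$. (ii) A compact connected Lie group that is not semisimple has no finite symmetric set with a spectral gap.

The proof of Theorems A and B uses three inputs.

1. **Input 1.** For each fixed $n\ge3$, $SO(n)$ has a symmetric generating set with a spectral gap.
2. **Input 2** (M. Kassabov, *Symmetric groups and expander graphs*, Invent. Math. 170 (2007)). The groups $\mathrm{Alt}(n)$ have generating sets of bounded size whose Cayley graphs are uniform expanders. After symmetrizing, as in Section 1: there are $L,\kappa_0>0$ such that $\mathrm{Alt}(n)$ has $\mathcal K(L,\kappa_0)$ with some set $\Sigma_n$.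
3. **Input 3** (Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Ch. V, Thm 6.7). For a compact symmetric pair as in Definition 5, $G=K\exp(\mathfrak a)K$.

The group $\mathrm{Alt}(n)$ is viewed inside $SO(n)$ by permutation matrices. An even permutation matrix has determinant $1$.

## 3. The standard representation, products and tori by hand

Every nontrivial irreducible representation occurs in $L^2_0$, so each one gives a necessary condition. Take the standard representation $\mathbb C^n$. For the six rotations of $SO(3)$ above, a rotation about the first axis and its inverse add up to $\mathrm{diag}(2,2\cos\alpha,2\cos\alpha)$ with $\cos\alpha=-3/5$. So the six elements add up to $(2+4\cos\alpha)I=-\frac25I$, and the test is passed easily. If instead we place these six elements in coordinates $1,2,3$ of $SO(n)$ with $n\ge4$, the vector $e_4$ is fixed and the eigenvalue is $6=k$. A set of elements of $\mathrm{Alt}(n)$ fails as well: it fixes $e_1+\dots+e_n$. A good set must combine both types of elements.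

The circle example shows why $n=2$ is excluded. The same idea, and a pigeonhole argument, prove Proposition C.

**Proof of Proposition C(ii).** Let $G$ be compact, connected and not semisimple. Then $G/[G,G]$ is a nontrivial torus, so $G$ has a nontrivial character $\chi$. Its image is a nontrivial connected subgroup of the circle, hence the whole circle, so $\chi$ has infinite order. Let $S$ be symmetric with $|S|=k$, and let $\delta>0$. By Dirichlet's theorem on simultaneous approximation there is $j\ge1$ with $|\chi(s)^j-1|\le\delta$ for all $s\in S$. The function $\chi^j$ is a nontrivial character, so it lies in $L_0^2(G)$, and $T_S\chi^j=\big(\sum_s\chi(s)^j\big)\chi^j$. As $S$ is symmetric, the eigenvalue is real and equals $\sum_s\mathrm{Re}\,\chi(s)^j=\sum_s(1-\frac12|\chi(s)^j-1|^2)\ge k-k\delta^2/2$. Since $\delta$ is arbitrary, there is no gap. $\square$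

**Proof of Proposition C(i).** Let $V$ be a nontrivial irreducible representation of $H$ with homomorphism $h\mapsto V(h)$, and let $d=\dim V$. A $k$-tuple $(s_1,\dots,s_k)$ in $H^N$ gives $N$ points $(s_1^{(i)},\dots,s_k^{(i)})\in H^k$, one for each coordinate $i$. Fix $\delta>0$. The set of $k$-tuples $(V(h_1),\dots,V(h_k))$ is compact, hence covered by finitely many sets in which any two tuples differ by at most $\delta$ in operator norm in every entry. If $N$ exceeds the number of these sets, there are coordinates $i\ne j$ with $\|V(s_a^{(i)})-V(s_a^{(j)})\|\le\delta$ for all $a$. Let $H^N$ act on $\mathrm{End}(V)$, with the Hilbert–Schmidt norm, by $h\cdot M=V(h^{(i)})MV(h^{(j)})^{-1}$. As $i\ne j$, this is the representation $V\otimes V^*$ of $H\times H$, which is irreducible, and it is nontrivial because $V$ is. The vector $d^{-1/2}I$ has norm $1$ and is moved by $s_a$ by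
$$d^{-1/2}\|V(s_a^{(i)})V(s_a^{(j)})^{-1}-I\|_{HS}\le\|V(s_a^{(i)})-V(s_a^{(j)})\|\le\delta .$$
This representation occurs in $L^2_0(H^N)$. By (1), the largest eigenvalue of the averaging operator there is at least $k-k\delta^2/2$. Given $(k,\epsilon)$, choose $\delta$ with $k\delta^2/2<\epsilon$, and then $N$ large. $\square$

Part (i) is a warning: inside $SO(n)$ we shall meet block subgroups $SO(b)^m$ with $b$ fixed and $m\to\infty$, and these have no uniform gap of their own.

## 4. What bounded products cost

The obvious plan is induction on $n$: build a good set for a large group from good sets of smaller subgroups. Sarnak's inductive construction turns a set of size $k$ in $SO(n)$ with gap at least $\epsilon$ into a set of size $2k$ in $SO(n+1)$ with gap at least $\epsilon/2k$. Each step doubles the size and divides the gap by $2k$. One can hope to need fewer steps by doubling $n$. The tool is the following lemma, which we shall also need later.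

**Lemma 2 (bounded products).** Let $L_1,\dots,L_j$ be closed subgroups of the compact group $G$, where $L_i$ has $\mathcal K(k,\eta)$ with $S_i$. Suppose every element of $G$ is a product of $\ell$ elements of $\bigcup_iL_i$. Then $G$ has $\mathcal K(jk,\eta/(2\ell))$ with $\bigcup_iS_i$.

*Proof.* Let $v$ be a unit vector in a representation of $G$ without invariants, and let $\delta$ be the maximum of $\|sv-v\|$ over $s\in\bigcup S_i$. The vector $v-P_{L_i}v$ lies in a representation of $L_i$ without invariants, and $s\in S_i$ fixes $P_{L_i}v$. So $\eta\|v-P_{L_i}v\|\le\max_{s\in S_i}\|sv-v\|\le\delta$. Elements $g\in L_i$ fix $P_{L_i}v$, so $\|gv-v\|\le2\delta/\eta$. By the triangle inequality, $\|gv-v\|\le2\ell\delta/\eta$ for all $g\in G$. Since $\int_Ggv\,dg=0$, we get $1=\|v-\int gv\,dg\|\le2\ell\delta/\eta$. $\square$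

Conjugates of a subgroup with $\mathcal K(k,\eta)$ have $\mathcal K(k,\eta)$, and so do quotients, because a representation of the quotient is a representation of the group.

Let us double. Let $h$ be even and $G=SO(2h)$. Conjugation by the diagonal matrix with entries $1$ on $[h]$ and $-1$ elsewhere makes $(SO(2h),SO(h)\times SO(h))$ a symmetric pair. Here $\mathfrak p$ consists of the $h\times h$ off-diagonal blocks, and we may take $\exp(\mathfrak a)$ to be the torus of rotations in the $h$ planes $(i,h+i)$. Split the planes into two halves. Their coordinates form sets $F_1,F_2$ of size $h$, and the torus lies in $SO(F_1)SO(F_2)$. So every element of $SO(2h)$ is a product of $6$ elements from four conjugates of $SO(h)$, and by Lemma 2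
$$SO(h)\text{ has }\mathcal K(k,\eta)\ \Longrightarrow\ SO(2h)\text{ has }\mathcal K(4k,\eta/12).$$
After $t$ doublings this is $\mathcal K(4^tk,\eta/12^t)$, and $t\to\infty$ as $n\to\infty$. We cannot avoid the iteration by going from a fixed $SO(h)$ to $SO(n)$ in one step. A product of $\ell$ conjugates of $SO(h)$ is the image under a smooth map of a manifold of dimension at most $\ell h(h-1)/2$, so by Sard's theorem it can be all of $SO(n)$ only if $\ell\ge n(n-1)/(h(h-1))$.

So the plan breaks at a definite place: each scale $n=2^p$ multiplies the quality by a fixed constant less than $1$, and multiplies the number of generators by a fixed constant greater than $1$. Two things have to be repaired.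

- The loss at scale $n$ has to be a factor $1-\kappa_n$ with $\sum_p\kappa_{2^p}<\infty$. This works because the fixed spaces of two block subgroups $SO(A)\times SO(A^c)$ become *nearly orthogonal* as $n\to\infty$ when $A$ and $B$ cut each other in quarters. Averaging over many $A$ is then almost as good as averaging over the whole group. This is done in Sections 5 and 6.
- Averaging over many $A$ must not cost generators. Here $\mathrm{Alt}(n)$ helps: it has bounded generating sets with uniform gap, and a vector invariant under it cannot distinguish one partition of the coordinates from another. This is used in Section 7, where we must also deal with the warning from Proposition C(i).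

## 5. The angle between two block subgroups

**Lemma 3.** Let $n=4q\ge8$ and let $A,B\subset[n]$ be such that $A\cap B,\ A\cap B^c,\ A^c\cap B,\ A^c\cap B^c$ all have size $q$. Let $K=SO(A)\times SO(A^c)$ and $K'=SO(B)\times SO(B^c)$. In every representation of $SO(n)$ without invariants,
$$\|P_KP_{K'}\|\le\theta_n:=\sqrt{24/(n+4)} .$$

*A case by hand.* In $\mathbb C^n$ there are no $K$-invariants. In the space $V$ of symmetric matrices of trace $0$, let $\varepsilon_i=1$ for $i\in A$ and $\varepsilon_i=-1$ for $i\notin A$. The $K$-invariant symmetric matrices are those that are scalar on $A$, scalar on $A^c$, and zero off these two blocks. So $V^K$ is the line through $\mathrm{diag}(\varepsilon_1,\dots,\varepsilon_n)$. Likewise $V^{K'}$ is the line through $\mathrm{diag}(\varepsilon'_i)$ with $\varepsilon'$ the signs of $B$. The inner product $\sum_i\varepsilon_i\varepsilon_i'=q-q-q+q$ vanishes. So in this representation the two spaces are orthogonal, precisely because $A$ and $B$ cut each other in quarters.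

*Proof.* The norm $\|P_KP_{K'}\|$ is the supremum of $|\langle v,u\rangle|$ over unit vectors $v\in V^K$, $u\in V^{K'}$. Decomposing into irreducibles, we may assume that $(\pi,V)$ is nontrivial and irreducible, so $V$ has finite dimension.

**Step 1. Bound $\langle v,u\rangle$ by a sum with balanced signs.** The purpose is to express $\langle v,u\rangle$ through a signed version of the Casimir operator applied to $u$. Put $X_{kl}=d\pi(E_{kl}-E_{lk})$. These operators are skew-adjoint, $X_{lk}=-X_{kl}$, and from the matrix units one reads off
$$[X_{kl},X_{lr}]=X_{kr}\qquad\text{for distinct }k,l,r. \tag{2}$$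
The Casimir operator $\Omega=-\sum_{k<l}X_{kl}^2$ is a scalar $c$. It is a sum of positive operators. If $c=0$, then all $X_{kl}=0$ and $V$ is trivial, since $SO(n)$ is connected. So $c>0$.

Let $h=n/2=|B|=|B^c|$. From now on, $i,i',i_1,i_2$ denote elements of $B$, and $j,j'$ denote elements of $B^c$. Since $u$ is $K'$-invariant, $X_{kl}u=0$ when $k,l$ lie both in $B$ or both in $B^c$. So
$$cu=\Omega u=-\sum_{i,j}X_{ij}^2u. \tag{3}$$
Let $\varepsilon_l=1$ on $A$ and $-1$ on $A^c$. As $A$ halves both $B$ and $B^c$, we have $\sum_i\varepsilon_i=0=\sum_j\varepsilon_j$. Put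
$$\Delta=-\sum_{i,j}\varepsilon_i\varepsilon_jX_{ij}^2 .$$
If $\varepsilon_i\varepsilon_j=1$, then $i,j$ lie both in $A$ or both in $A^c$, so $X_{ij}v=0$ and $\langle v,X_{ij}^2u\rangle=\langle X_{ij}^2v,u\rangle=0$. Only the terms with $\varepsilon_i\varepsilon_j=-1$ survive, and
$$\langle v,\Delta u\rangle=\sum_{\varepsilon_i\varepsilon_j=-1}\langle v,X_{ij}^2u\rangle=\sum_{i,j}\langle v,X_{ij}^2u\rangle=-\langle v,\Omega u\rangle=-c\langle v,u\rangle .$$
Therefore
$$|\langle v,u\rangle|\le\|\Delta u\|/c. \tag{4}$$
By (3) the vector $cu$ is a sum of $h^2$ vectors $-X_{ij}^2u$, and $\Delta u$ is the same sum with balanced signs. It remains to show that the signs produce cancellation, that is, that no single $X_{ij}^2u$ is too long.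

**Step 2. Reduce $\|\Delta u\|$ to one fourth moment.** Any permutation of $B$ is realized, up to signs, by an element of $SO(B)$, and similarly for $B^c$. Such an element $g$ fixes $u$, and conjugation by $g$ maps $X_{ij}$ to $\pm$ the operator with permuted indices, so it permutes the operators $X_{ij}^2$. Hence $\langle X_{ij}^2u,X_{i'j'}^2u\rangle$ depends only on which of $i=i'$, $j=j'$ hold. Call it $\mu$ if $i=i'$, $j=j'$; $\mu_1$ if $i=i'$, $j\ne j'$; $\mu_2$ if $i\ne i'$, $j=j'$; $\mu_3$ if $i\ne i'$, $j\ne j'$. These numbers are real, since exchanging the two vectors does not change the type of the pair. We have $\sum_{i\ne i'}\varepsilon_i\varepsilon_{i'}=(\sum_i\varepsilon_i)^2-h=-h$, and the same for $B^c$. So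
$$\|\Delta u\|^2=h\cdot h\,\mu+h(-h)\mu_1+(-h)h\,\mu_2+(-h)(-h)\mu_3=h^2(\mu-\mu_1-\mu_2+\mu_3)\le4h^2\mu, \tag{5}$$
where $|\mu_1|,|\mu_2|,|\mu_3|\le\mu$ by Cauchy–Schwarz, since all $X_{ij}^2u$ have the same norm $\sqrt\mu$.

**Step 3. Compare $\mu$ with $\|Y_ju\|^2$, where $Y_j=-\sum_iX_{ij}^2$.** The purpose is to show that $\mu_2$ is at least $\mu/3$, so that $\|Y_ju\|^2$ is of order $h^2\mu$. Fix $j$ and distinct $i_1,i_2\in B$. Write $X_1=X_{i_1j}$, $X_2=X_{i_2j}$, $\Lambda=X_{i_1i_2}$ and $\langle W\rangle=\langle u,Wu\rangle$. Then $\Lambda u=0$, and (2) gives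
$$X_2X_1=X_1X_2+\Lambda,\qquad[\Lambda,X_2]=X_1. \tag{6}$$
Put $s=-\langle X_1^2\rangle=\|X_1u\|^2\ge0$. We use three elements of $SO(B)$, all of which fix $u$, so that conjugating a word by them does not change its expectation.

- The rotation by $45^\circ$ in the plane $(i_1,i_2)$, in the appropriate direction, takes $X_1$ to $(X_1+X_2)/\sqrt2$. So $\langle(X_1+X_2)^4\rangle=4\langle X_1^4\rangle=4\mu$.
- Changing the sign of $i_1$ and of a third coordinate of $B$ (there is one, as $h\ge4$) takes $X_1$ to $-X_1$ and fixes $X_2$. So words with an odd number of letters $X_1$ have expectation $0$.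
- The rotation by $90^\circ$ takes $X_1\to X_2\to-X_1$. So a word with two letters of each kind has the same expectation as the word with $X_1$ and $X_2$ exchanged, and $\langle X_2^4\rangle=\mu$.

Let $r_1=\langle X_1X_1X_2X_2\rangle$, $r_2=\langle X_1X_2X_1X_2\rangle$, $r_3=\langle X_1X_2X_2X_1\rangle$. Note that $r_1=\langle X_1^2u,X_2^2u\rangle=\mu_2$. Among the $16$ words in $(X_1+X_2)^4$, eight have an odd number of $X_1$'s, two are fourth powers, and the other six form three exchange pairs. Thus $4\mu=2\mu+2(r_1+r_2+r_3)$, that is,
$$\mu=r_1+r_2+r_3 .$$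
Now use (6). First, $\Lambda X_2u=X_2\Lambda u+X_1u=X_1u$, so
$$r_2=\langle X_1(X_1X_2+\Lambda)X_2\rangle=r_1+\langle X_1\Lambda X_2\rangle=r_1+\langle X_1^2\rangle=r_1-s .$$
Second, $X_2X_1u=X_1X_2u+\Lambda u=X_1X_2u$, so $r_3=\langle X_1X_2X_2X_1\rangle=\langle X_1X_2X_1X_2\rangle=r_2$. Hence $\mu=3r_1-2s$, and $\mu_2=r_1=(\mu+2s)/3$. Expanding $\|Y_ju\|^2$ over pairs $(i,i')$,
$$\|Y_ju\|^2=h\mu+h(h-1)\mu_2=\tfrac{h(h+2)}3\mu+\tfrac{2h(h-1)}3s\ \ge\ \tfrac{h(h+2)}3\mu. \tag{7}$$

**Step 4. Bound $\|Y_ju\|$ from above.** Here we use that $Y_j$ acts on $u$ as the Casimir operator of a smaller orthogonal group. Let $\Omega_j=-\sum X_{kl}^2$, the sum over pairs $k<l$ in $B\cup\{j\}$. Both $\Omega_j$ and $\Omega-\Omega_j$ are sums of positive operators $-X_{kl}^2$, so $0\le\Omega_j\le c$, and hence $\Omega_j^2\le c\,\Omega_j$. As $X_{ii'}u=0$, we have $\Omega_ju=Y_ju$. Therefore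
$$\|Y_ju\|^2=\langle\Omega_j^2u,u\rangle\le c\langle\Omega_ju,u\rangle=c\langle Y_ju,u\rangle .$$
By the symmetry under $SO(B^c)$, $\langle Y_ju,u\rangle$ does not depend on $j$. By (3), $\sum_jY_ju=cu$, so $\langle Y_ju,u\rangle=c/h$. Thus $\|Y_ju\|^2\le c^2/h$.

**Step 5. Put the bounds together.** By (7), $\mu\le\dfrac{3c^2}{h^2(h+2)}$. By (5), $\|\Delta u\|^2\le\dfrac{12c^2}{h+2}=\dfrac{24c^2}{n+4}$. Now (4) gives $|\langle v,u\rangle|\le\theta_n$. $\square$

## 6. Averages over block partitions

Fix $b=2^{10}$. For a set $E$ of coordinates with $|E|=2^p\ge b$ and a partition $\mathcal P$ of $E$ into blocks of size $b$, let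
$$D_{\mathcal P}=\prod_{\beta\in\mathcal P}SO(\beta),\qquad R_E=\text{the average of }P_{D_{\mathcal P}}\text{ over all such partitions }\mathcal P .$$

*Example.* If $|E|=b$, there is one partition and $R_E=P_{SO(E)}$. If $|E|=n=2b$, then $R_E$ is the average of $P_{SO(A)\times SO(A^c)}$ over all $A$ of size $n/2$. On symmetric matrices of trace $0$, each of these is the projection onto the line of $\mathrm{diag}(\varepsilon)$, $\varepsilon$ the signs of $A$. So $R_E$ vanishes on matrices with zero diagonal, and on diagonal matrices it is $\frac1n\mathbb E\,\varepsilon\varepsilon^T$. For $i\ne i'$ we have $\mathbb E\,\varepsilon_i\varepsilon_{i'}=-\frac1{n-1}$, because $(\sum\varepsilon_i)^2=0$. Hence on diagonals of sum $0$ the operator $R_E$ is the scalar $\frac1n\big(1+\frac1{n-1}\big)=\frac1{n-1}$, which is very small.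

**Proposition 4.** In every representation of $SO(E)$ without invariants, $\|R_E\|\le\frac12$. Hence in every representation $1-R_E\ge\frac12(1-P_{SO(E)})$.

*Proof.* Let $\lambda_n$, $n=|E|$, be the supremum of $\|R_E\|$ over representations of $SO(E)$ without invariants. Then $0\le\lambda_n\le1$ and $\lambda_b=0$. Let $n=2^p>b$.

**Step 1. Split a random partition at the top scale.** This gives a recursion for $\lambda_n$. Choose a uniformly random $A\subset E$ with $|A|=n/2$, and then partition $A$ and $A^c$ independently and uniformly into $b$-blocks. The resulting random partition of $E$ has a $\mathrm{Sym}(E)$-invariant law. As $\mathrm{Sym}(E)$ is transitive on partitions, the law is uniform. For fixed $A$ the projection of the combined partition is the product of the projections of its two halves, which commute. So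
$$R_E=\mathbb E_A\,R_AR_{A^c}.$$
The operators $R_A,R_{A^c},P_{SO(A)},P_{SO(A^c)}$ commute: the groups $SO(A)$ and $SO(A^c)$ commute, and $R_AP_{SO(A)}=P_{SO(A)}=P_{SO(A)}R_A$ by (F2). So $R_A$ is the identity on the range of $P_{SO(A)}$. On the complement, which is a representation of $SO(A)$ without invariants, $0\le R_A\le\lambda_{n/2}$. The same holds for $A^c$. Write $P_A^\sharp=P_{SO(A)\times SO(A^c)}=P_{SO(A)}P_{SO(A^c)}$. On the four joint eigenspaces of $P_{SO(A)},P_{SO(A^c)}$ we find: where both are $1$, $R_AR_{A^c}=1$; where exactly one is $1$, $R_AR_{A^c}\le\lambda_{n/2}$; where both are $0$, $R_AR_{A^c}\le\lambda_{n/2}^2\le\lambda_{n/2}$. In all cases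
$$R_AR_{A^c}\le\lambda_{n/2}+(1-\lambda_{n/2})P_A^\sharp .$$
Average over $A$. With $\kappa_n:=\sup\|\mathbb E_AP_A^\sharp\|$ over representations without invariants, we get $\lambda_n\le\lambda_{n/2}+(1-\lambda_{n/2})\kappa_n$, that is,
$$1-\lambda_n\ge(1-\lambda_{n/2})(1-\kappa_n). \tag{8}$$

**Step 2. Bound $\kappa_n$ by Lemma 3.** For this we need many halves $A$ that pairwise cut each other in quarters. Identify $E$ with $\mathbb F_2^p$ and put $A_\ell=\ker\ell$ for the $J=n-1$ nonzero linear functionals $\ell$. Two distinct nonzero functionals over $\mathbb F_2$ are linearly independent. So $(\ell,\ell')$ takes each of its four values on exactly $n/4$ points, and $A_\ell,A_{\ell'}$ satisfy the hypothesis of Lemma 3. For a uniformly random $\sigma\in\mathrm{Sym}(E)$ each $\sigma A_\ell$ is a uniformly random half, so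
$$\mathbb E_AP_A^\sharp=\mathbb E_\sigma\frac1J\sum_\ell P^\sharp_{\sigma A_\ell}. \tag{9}$$

Let $P_1,\dots,P_J$ be projections with $\|P_iP_j\|\le\theta$ for $i\ne j$. For $i\ne j$, $|\langle P_ix,P_jx\rangle|=|\langle P_ix,P_iP_j\,P_jx\rangle|\le\theta\|P_ix\|\|P_jx\|\le\frac\theta2(\|P_ix\|^2+\|P_jx\|^2)$. Summing,
$$\Big\|\sum_iP_ix\Big\|^2\le(1+(J-1)\theta)\sum_i\|P_ix\|^2=(1+(J-1)\theta)\Big\langle\sum_iP_ix,x\Big\rangle\le(1+(J-1)\theta)\Big\|\sum_iP_ix\Big\|\,\|x\| .$$
So $\|\sum_iP_i\|\le1+(J-1)\theta$. Applying this in (9) for each $\sigma$,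
$$\kappa_n\le\frac1{n-1}+\theta_n\le\frac1{n-1}+\frac{\sqrt{24}}{\sqrt n}\le\frac5{\sqrt n}\qquad(n\ge128).$$
For the last inequality, $5-\sqrt{24}>0.101$, while $\sqrt n/(n-1)$ is decreasing and at $n=128$ is less than $0.09$.

**Step 3. Multiply over the scales.** The losses are summable:
$$\sum_{p\ge11}\kappa_{2^p}\le\frac{5\cdot2^{-11/2}}{1-2^{-1/2}}<0.4 .$$
In particular all these $\kappa_{2^p}$ lie in $[0,1]$. Starting from $\lambda_b=0$, (8) gives $1-\lambda_{2^p}\ge\prod_{p'=11}^p(1-\kappa_{2^{p'}})\ge1-\sum_{p'\ge11}\kappa_{2^{p'}}\ge\frac12$. So $\|R_E\|\le\frac12$ without invariants.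

In an arbitrary representation, $R_EP_{SO(E)}=P_{SO(E)}$, and on the complement of the range of $P_{SO(E)}$ we have $1-R_E\ge\frac12$. This is the last assertion. $\square$

## 7. Half-block generators and the proof of Theorem A

Let $n\ge2^{11}$, and let $N=2^p$ with $N\le n<2N$. Put $m=N/b$, an even integer. Let $\beta_1,\dots,\beta_m$ be the consecutive blocks of size $b=2^{10}$ that partition $[N]$, let $D=\prod_jSO(\beta_j)$, and let $H=\mathrm{Alt}(n)$. For $x\in SO(b)$ and $C\subset[m]$ let $x_C\in SO(n)$ act as $x$ on each block $\beta_j$ with $j\in C$, and trivially elsewhere. Write $x^{(j)}=x_{\{j\}}$.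

*Example (with $b=2$ for illustration).* In $SO(8)$, with $m=4$ and $C=\{1,3\}$, the element $R(\theta)_C$ rotates the planes $(1,2)$ and $(5,6)$ by $\theta$ and fixes $e_3,e_4,e_7,e_8$.

A permutation of the blocks, acting in an order-preserving way from block to block, is an even permutation of $[n]$: exchanging two blocks is a product of $b$ transpositions, and $b$ is even. So $H$ contains all block permutations.

**Which elements to add to $\mathrm{Alt}(n)$.** By Input 1 fix a symmetric set $\{t_1,\dots,t_r\}\subset SO(b)$ with a spectral gap. By Lemma 1(a) there is a fixed $\kappa_1>0$ with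
$$\max_i\|t_iw-w\|\ge\kappa_1\|w\|\quad\text{in representations of }SO(b)\text{ without invariants.} \tag{10}$$
We want to conclude that an $H$-invariant vector almost fixed by our generators is close to a $D$-invariant one. The two simplest choices do not give enough.

*One block at a time.* Add the elements $t_i^{(1)}$. With block permutations, every $t_i^{(j)}$ then moves $v_0$ by at most some small $\eta$. This does not control $D=SO(b)^m$. Let $W=\mathbb C e_0\oplus\mathbb C^b$, where $SO(b)$ fixes the unit vector $e_0$, let $f\in\mathbb C^b$ be a unit vector, and $u=\cos\varphi\,e_0+\sin\varphi\,f$ with $\sin\varphi=m^{-1/2}$. In the representation $W^{\otimes m}$ of $SO(b)^m$ the vector $u^{\otimes m}$ is invariant under permutations of the factors. Each $t^{(j)}$ moves it by $\|tu-u\|\le2m^{-1/2}$. The invariant vectors of $SO(b)^m$ are the multiples of $e_0^{\otimes m}$, so the squared distance of $u^{\otimes m}$ from them is $1-\cos^{2m}\varphi=1-(1-\frac1m)^m\ge1-e^{-1}$. Using only the elements $t_i^{(j)}$ and block permutations, one loses a factor that grows with $m$.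

*All blocks at once.* Add the elements $(t_i)_{[m]}$. These generate only a diagonal copy of $SO(b)$. In the representation $\mathbb C^b\otimes\mathbb C^b$ of $SO(\beta_1)\times SO(\beta_2)$, the vector $\sum_ie_i\otimes e_i$ is fixed by all $x_{\{1,2\}}$, but not by $x_{\{1\}}$ if $x\ne1$.

What we need is $(t_i)_C$ for *all* subsets $C$ at once, each with bounded cost. Then we can average over independent random subsets $C$, which acts on every block simultaneously and independently. Commutators achieve this: $[x_A,y_{A'}]=[x,y]_{A\cap A'}$, because on a block outside $A\cap A'$ at least one of the two elements is trivial. And with $|A|=|A'|=m/2$ fixed, the intersection $A\cap A'$ can be any set of size at most $m/2$.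

**Every $t\in SO(b)$ is a commutator.** Up to conjugation in $SO(b)$, $t=\mathrm{diag}(R(\theta_1),\dots,R(\theta_{b/2}))$ lies in the standard maximal torus. Put $x=\mathrm{diag}(R(\theta_i/2))$ and $y=\mathrm{diag}(\sigma_0,\dots,\sigma_0)$ with $\sigma_0=\mathrm{diag}(1,-1)$. Then $\det y=(-1)^{b/2}=1$, and since $\sigma_0R(-\theta/2)\sigma_0=R(\theta/2)$, we have $xyx^{-1}y^{-1}=t$. Write $t_i=[x_i,y_i]$ with $x_i,y_i\in SO(b)$.

**The generators.** Let $A_0=\{1,\dots,m/2\}$ and
$$S_n=\Sigma_n\cup\{(x_i)_{A_0}^{\pm1},(y_i)_{A_0}^{\pm1}:1\le i\le r\},\qquad|S_n|\le L+4r .$$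

**Proof of Theorem A.** Let $v\in L^2_0(SO(n))$ be a unit vector with $\|sv-v\|\le\eta$ for all $s\in S_n$. We show $\eta\ge\eta_0$ with $\eta_0>0$ independent of $n$. The route is $v\to v_0\to P_Dv_0\to v_1\to0$: project to the invariants of $H$, then compare $v_0$ with its projections to the invariants of $D$ and of $SO([N])$, and finally use all of $SO(n)$.

**Step 1. Replace $v$ by an $H$-invariant vector.** This makes the half set $A_0$ as good as any other half. Let $v_0=P_Hv$. The vector $v-v_0$ lies in a representation of $H$ without invariants, and $\Sigma_n\subset H$ fixes $v_0$. By Input 2, $\kappa_0\|v-v_0\|\le\max_{s\in\Sigma_n}\|sv-v\|\le\eta$. So for $g=(x_i)_{A_0}$ or $(y_i)_{A_0}$,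
$$\|gv_0-v_0\|\le\|gv-v\|+2\|v-v_0\|\le\eta_1:=(1+2/\kappa_0)\eta .$$
If $A\subset[m]$ has $|A|=m/2$, take a block permutation $\sigma\in H$ that takes $A_0$ to $A$. Then $\sigma x_{A_0}\sigma^{-1}=x_A$ and $\sigma v_0=v_0$. Hence $\|(x_i)_Av_0-v_0\|\le\eta_1$ and $\|(y_i)_Av_0-v_0\|\le\eta_1$ for all $A$ with $|A|=m/2$.

**Step 2. Independent lazy choices in all blocks.** The purpose is to show that one averaging operator, which acts in all blocks independently, almost fixes $v_0$. Let $C\subset[m]$ with $|C|\le m/2$. There are $A,A'$ with $|A|=|A'|=m/2$ and $A\cap A'=C$, since this only requires $|A\cup A'|=m-|C|\le m$. Then $[(x_i)_A,(y_i)_{A'}]=(t_i)_C$. A commutator $[g,g']$ moves $v_0$ by at most $2\|gv_0-v_0\|+2\|g'v_0-v_0\|$, so $\|(t_i)_Cv_0-v_0\|\le4\eta_1$. An arbitrary $C\subset[m]$ is a disjoint union of two sets of size at most $m/2$, so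
$$\|(t_i)_Cv_0-v_0\|\le8\eta_1\qquad\text{for all }C\subset[m]\text{ and all }i.$$
Let $C_1,\dots,C_r$ be independent uniformly random subsets of $[m]$. As $(t_i)_C=\prod_{j\in C}t_i^{(j)}$ with commuting factors, the expectation of $(t_i)_{C_i}$ is $\prod_j\frac12(1+t_i^{(j)})$. By independence, and since different blocks commute,
$$Q:=\mathbb E\,(t_1)_{C_1}\cdots(t_r)_{C_r}=\prod_{i=1}^r\prod_{j=1}^m\tfrac12\big(1+t_i^{(j)}\big)=\prod_{j=1}^mQ^{(j)},\qquad Q^{(j)}=\prod_{i=1}^r\tfrac12\big(1+t_i^{(j)}\big),$$
where the products over $i$ are taken in the order $1,\dots,r$. Each $(t_1)_{C_1}\cdots(t_r)_{C_r}$ moves $v_0$ by at most $8r\eta_1$, so $\|Qv_0-v_0\|\le8r\eta_1$.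

**Step 3. From $Q$ to $D$.** The purpose is to show $\|Q(1-P_D)\|\le\rho$ with a fixed $\rho<1$, no matter how many blocks there are. First consider one block. In a representation of $SO(b)$ without invariants, let $Q_0=\prod_{i=1}^r\frac12(1+t_i)$, let $w$ be a unit vector, $w_r=w$ and $w_{i-1}=\frac12(1+t_i)w_i$, so that $w_0=Q_0w$. Put $\tau=1-\|w_0\|^2$. The parallelogram law gives $\|w_{i-1}\|^2=\|w_i\|^2-\frac14\|t_iw_i-w_i\|^2$. Summing over $i$,
$$\sum_{i=1}^r\|t_iw_i-w_i\|^2=4\tau .$$
Also $\|w_{i-1}-w_i\|=\frac12\|t_iw_i-w_i\|$, so by Cauchy–Schwarz $\|w_i-w\|\le\frac12\sqrt r\sqrt{4\tau}=\sqrt{r\tau}$ for all $i$. Hence $\|t_iw-w\|\le\|t_iw_i-w_i\|+2\|w_i-w\|\le2\sqrt\tau+2\sqrt{r\tau}$ for all $i$. By (10), $\kappa_1\le2\sqrt\tau(1+\sqrt r)$, that is, $\tau\ge\tau_0:=\kappa_1^2/(4(1+\sqrt r)^2)$. So $\|Q_0\|\le\rho:=\sqrt{1-\tau_0}<1$.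

Now consider all blocks. $Q^{(j)}$ commutes with every $P_{SO(\beta_{j'})}$, is the identity on the range of $P_{SO(\beta_j)}$, and has norm at most $\rho$ on the complement of this range. So $Q$ preserves each of the orthogonal joint eigenspaces of the commuting projections $P_{SO(\beta_1)},\dots,P_{SO(\beta_m)}$. On each of them other than the range of $P_D=\prod_jP_{SO(\beta_j)}$, some factor $Q^{(j)}$ has norm at most $\rho$ and the others have norm at most $1$. Hence $\|Q(1-P_D)\|\le\rho$. Since $QP_D=P_D$, we have $(1-Q)(v_0-P_Dv_0)=(1-Q)v_0$, and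
$$(1-\rho)\|v_0-P_Dv_0\|\le\|(1-Q)(v_0-P_Dv_0)\|=\|(1-Q)v_0\|\le8r\eta_1. \tag{11}$$

**Step 4. From $D$ to $SO([N])$.** Here $H$-invariance turns one partition into the average over all partitions, and Proposition 4 applies. $\mathrm{Sym}(N)$ acts transitively on the partitions of $[N]$ into $b$-blocks, and the stabilizer of a partition contains a transposition of two points of one block. So $\mathrm{Alt}(N)$ is transitive too. If $\sigma\in\mathrm{Alt}(N)\subset H$ takes the consecutive partition to $\mathcal P$, then $P_{D_{\mathcal P}}=\sigma P_D\sigma^{-1}$ and $\langle P_{D_{\mathcal P}}v_0,v_0\rangle=\langle P_Dv_0,v_0\rangle$. Averaging over $\mathcal P$,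
$$\langle(1-R_{[N]})v_0,v_0\rangle=\langle(1-P_D)v_0,v_0\rangle=\|v_0-P_Dv_0\|^2 .$$
Let $v_1=P_{SO([N])}v_0$. By Proposition 4,
$$\|v_0-v_1\|^2\le2\|v_0-P_Dv_0\|^2. \tag{12}$$
For $g\in SO([N])$ we have $gv_1=v_1$, so $\|gv_0-v_0\|\le2\|v_0-v_1\|$. The same bound holds for $g\in SO(F)$, for any $F\subset[n]$ with $|F|\le N$. Indeed, some $\sigma\in\mathrm{Sym}(n)$ takes $[N]$ to a set containing $F$, and composing with a transposition inside $[N]$ if necessary, we may take $\sigma$ even. Then $g=\sigma g'\sigma^{-1}$ with $g'\in SO([N])$, and $\|gv_0-v_0\|=\|g'v_0-v_0\|$ because $\sigma v_0=v_0$.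

**Step 5. From $SO([N])$ to $SO(n)$.** This uses bounded products, but only once, so the cost is a fixed constant. Let $q=n-N$. If $q=0$, every $g\in SO(n)=SO([N])$ moves $v_0$ by at most $2\|v_0-v_1\|$. Let $q>0$. Then $q<N$. Put $F_0=\{N+1,\dots,n\}$. By Input 3,
$$SO(n)=\big(SO([N])\times SO(F_0)\big)\,\mathsf T\,\big(SO([N])\times SO(F_0)\big),$$
where $\mathsf T$ is the torus of rotations in the $q$ planes $(i,N+i)$, $i\le q$. Split these planes into two families of at most $N/2$ planes each. This gives $\mathsf T=\mathsf T_1\mathsf T_2$ with $\mathsf T_i\subset SO(F_i)$, $|F_i|\le N$. So every $g\in SO(n)$ is a product of at most $2+2+2=6$ elements of groups $SO(F)$ with $|F|\le N$, and $\|gv_0-v_0\|\le12\|v_0-v_1\|$ for all $g\in SO(n)$. Since $L^2_0(SO(n))$ is without invariants, $\int gv_0\,dg=0$, and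
$$\|v_0\|=\Big\|v_0-\int gv_0\,dg\Big\|\le12\|v_0-v_1\|. \tag{13}$$

**Step 6. Collect the constants.** By Step 1, $\|v_0\|\ge1-\eta/\kappa_0$. With (13), (12) and (11),
$$1-\frac\eta{\kappa_0}\le\|v_0\|\le12\sqrt2\cdot\frac{8r(1+2/\kappa_0)}{1-\rho}\,\eta,$$
so
$$\eta\ge\eta_0:=\Big[\frac1{\kappa_0}+\frac{96\sqrt2\,r(1+2/\kappa_0)}{1-\rho}\Big]^{-1}.$$
This depends only on $\kappa_0$ and on the fixed set in $SO(1024)$, not on $n$. By Lemma 1(b), for every $n\ge2^{11}$ the set $S_n$, of size at most $L+4r$, consists of topological generators, and all eigenvalues are at most $|S_n|-\eta_0^2/2$. For the finitely many $n$ with $3\le n<2^{11}$, Input 1 gives some symmetric set with a spectral gap; it consists of topological generators by Lemma 1(a) and (b). Take the largest size and the smallest gap that occur, and make all sizes equal by Lemma 1(c). This proves Theorem A. $\blacksquare$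

## 8. From $SO(n)$ to all simple compact Lie groups

By Lemma 1(a), Theorem A says that all groups $SO(n)$, $n\ge3$, have $\mathcal K(k,\eta)$ with common $k$ and $\eta>0$. We transfer this to all groups of Theorem B by Lemma 2 and by the following lemma. By Lemma 1(b) and (c), it is enough to obtain common $\mathcal K(k,\eta)$ for all of them.

**Lemma 5 (central extensions).** Let $G$ be compact, connected and semisimple, $Z$ a closed central subgroup, and suppose $G/Z$ has $\mathcal K(k,\eta)$ with $S$. If $\tilde S\subset G$ is a symmetric lift of $S$ with $k'=|\tilde S|\le2k$, then $G$ has $\mathcal K(k',\eta/\sqrt{8k'})$ with $\tilde S$.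

Such a lift exists: choose a lift of each $s\in S$, and add the inverses of the chosen elements.

*Example.* For $G=SU(2)$ and $Z=\{\pm I\}$ we have $G/Z\cong SO(3)$. The representation $\mathbb C^2$ of $SU(2)$ is not a representation of $SO(3)$, so it needs an argument. The space of trace zero matrices, on which $SU(2)$ acts by conjugation, is a representation of $SO(3)$. The proof passes from the first to the second.

*Proof.* Let $V$ be a nontrivial irreducible representation of $G$ and $v\in V$ a unit vector. Since $G$ is connected and semisimple, it has no nontrivial characters, so $d=\dim V\ge2$. Let $G$ act on $\mathrm{End}(V)$ by conjugation, with the Hilbert–Schmidt norm. By Schur's lemma $Z$ acts on $V$ by scalars, so it acts trivially on $\mathrm{End}(V)$. Also by Schur's lemma, the subspace $\mathrm{End}_0(V)$ of trace zero endomorphisms has no invariants. So $\mathrm{End}_0(V)$ is a representation of $G/Z$ without invariants. Put $a=v\otimes v^*-I/d\in\mathrm{End}_0(V)$. Then $\|a\|^2=1-\frac1d\ge\frac12$, and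
$$\|gag^{-1}-a\|=\|gv\otimes(gv)^*-v\otimes v^*\|\le2\|gv-v\| .$$
Property $\mathcal K(k,\eta)$ of $G/Z$ gives $\eta/\sqrt2\le\eta\|a\|\le2\max_{s\in\tilde S}\|sv-v\|$. So $\sum_{s\in\tilde S}\|sv-v\|^2\ge\eta^2\|v\|^2/8$ for all $v$ in nontrivial irreducible representations. Both sides add up over an orthogonal decomposition into irreducibles, so the inequality holds in all representations without invariants. The largest of the $k'$ terms is then at least $\eta^2\|v\|^2/(8k')$. $\square$

**Proof of Theorem B.**

**Step 1. One group for each Lie algebra is enough.** Let $G$ be a compact connected group with simple Lie algebra $\mathfrak g$ that has $\mathcal K(k,\eta)$. Then its adjoint quotient has it. By Lemma 5, the simply connected cover, which is a compact central extension of the adjoint group, has $\mathcal K(2k,\eta/\sqrt{16k})$. Then so does every quotient of the cover, that is, every compact connected group with Lie algebra $\mathfrak g$. The constants change in a way that does not depend on $\mathfrak g$.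

**Step 2. Types $B$, $D$ and $A_1$.** These are the Lie algebras of $SO(n)$ with $n=3$ or $n\ge5$, and Theorem A applies. In particular $SU(2)$ is covered, by Step 1.

**Step 3. Type $A$: $SU(n)$, $n\ge3$, as a bounded product of conjugates of $SO(n)$.** Complex conjugation makes $(SU(n),SO(n))$ a symmetric pair. Here $\mathfrak p$ consists of $i$ times the real symmetric matrices of trace zero, and $\exp(\mathfrak a)$ may be taken to be the diagonal torus $T$. So $SU(n)=SO(n)\,T\,SO(n)$ by Input 3. Write an element of $T$ as $\mathrm{diag}(e^{i\varphi_1},\dots,e^{i\varphi_n})$ with $\sum\varphi_j=0$, and put $\psi_j=\varphi_1+\dots+\varphi_j$, so $\psi_n=0$. Then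
$$\varphi=\sum_{j<n}\psi_j(e_j-e_{j+1}) .$$
Separating odd and even $j$, we get $T=T_1T_2$. Here $T_1$ consists of the diagonal elements that are $\mathrm{diag}(e^{i\theta},e^{-i\theta})$, with independent angles, on the disjoint coordinate pairs $(j,j+1)$ with $j$ odd, and $T_2$ of the same with $j$ even. With $g=\frac1{\sqrt2}\begin{pmatrix}1&-i\\-i&1\end{pmatrix}\in SU(2)$ one has $R(\theta)=g\,\mathrm{diag}(e^{i\theta},e^{-i\theta})\,g^{-1}$, since the columns of $g$ are eigenvectors of $R(\theta)$ for $e^{i\theta}$ and $e^{-i\theta}$. Using $g^{-1}$ on each pair and $1$ on the remaining coordinates, we obtain $u,u'\in SU(n)$ with $T_1\subset uSO(n)u^{-1}$ and $T_2\subset u'SO(n)u'^{-1}$. So every element of $SU(n)$ is a product of $4$ elements of three conjugates of $SO(n)$, and Lemma 2 applies with $j=3$, $\ell=4$.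

**Step 4. Type $C$: $Sp(n)$, $n\ge3$, as a bounded product of conjugates of $SU(n)$.** Let $\mathbf i,\mathbf j,\mathbf k$ be the quaternion units, and view $Sp(n)$ as the quaternionic matrices $g$ with $g^*g=1$. Conjugation by the scalar matrix $\mathbf i$ is an involution whose fixed group is $U(n)$, the matrices with complex entries. The $-1$-eigenspace is $\mathfrak p=\{\mathbf jY\}$ with $Y$ complex. Since $(\mathbf jY)^*=-Y^*\mathbf j=-\mathbf jY^T$, the condition that $\mathbf jY$ is skew-Hermitian says that $Y$ is symmetric. The matrices $\mathbf jY$ with $Y$ real diagonal form an abelian subspace $\mathfrak a\subset\mathfrak p$ of dimension $n=\operatorname{rank}Sp(n)$, hence a maximal one. Thus $Sp(n)=U(n)\exp(\mathfrak a)U(n)$ by Input 3. The unit quaternion $z=(1+\mathbf k)/\sqrt2$ satisfies $z\mathbf iz^{-1}=\mathbf j$. So, with $z$ also denoting the scalar matrix, $\exp(\mathfrak a)=zT^nz^{-1}$, where $T^n\subset U(n)$ is the torus of elements $\mathrm{diag}(e^{\mathbf i\varphi_1},\dots,e^{\mathbf i\varphi_n})$.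

Let $T'=T^n\cap SU(n)$, with Lie algebra $\{\sum\varphi_i=0\}$. The element $w=\mathrm{diag}(\mathbf j,1,\dots,1)\in Sp(n)$ normalizes $T^n$ and changes $\varphi_1$ to $-\varphi_1$. Let $T''=wT'w^{-1}$, with Lie algebra $\{-\varphi_1+\varphi_2+\dots+\varphi_n=0\}$. The two hyperplanes are distinct, so they span the Lie algebra of $T^n$, and the closed subgroup $T'T''=T''T'$ of the connected group $T^n$ is all of $T^n$. Therefore
$$U(n)=T^nSU(n)=T''T'SU(n)=T''SU(n)\subset wSU(n)w^{-1}\cdot SU(n),$$
$$\exp(\mathfrak a)=zT'T''z^{-1}\subset zSU(n)z^{-1}\cdot zwSU(n)(zw)^{-1}.$$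
So every element of $Sp(n)$ is a product of $2+2+2=6$ elements of four conjugates of $SU(n)$. The groups $SU(n)$ have common constants by Step 3, and Lemma 2 applies with $j=4$, $\ell=6$. (The types $C_1=A_1$ and $C_2=B_2$ are covered by Step 2.)

**Step 5. Exceptional types.** There are five Lie algebras, so any bound for each of them is enough. Let $G$ be the simply connected group, and let $\mathcal L\subset G$ be a closed subgroup that is a quotient of $SU(2)$, with Lie algebra $\mathfrak l$; the subgroup of a root is one. By Step 2, $\mathcal L$ has some $\mathcal K(k,\eta)$. The span of all $\mathrm{Ad}(g)\mathfrak l$, $g\in G$, is a nonzero $\mathrm{Ad}(G)$-invariant subspace, hence an ideal, hence $\mathfrak g$. So there are $g_1,\dots,g_j$ with $\sum_i\mathrm{Ad}(g_i)\mathfrak l=\mathfrak g$. The product map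
$$\prod_{i=1}^jg_i\mathcal Lg_i^{-1}\to G$$
has at the identity the differential $(\xi_1,\dots,\xi_j)\mapsto\sum\xi_i$, which is onto $\mathfrak g$. So the map is a submersion there, and its image contains an open neighborhood $U$ of $1$. We may shrink $U$ so that $U=U^{-1}$. Then $\bigcup_MU^M$ is an open subgroup of the connected group $G$, hence $G$. As the open sets $U^M$ increase with $M$ and $G$ is compact, $G=U^M$ for some $M$. So every element of $G$ is a product of $jM$ elements of the $j$ conjugates $g_i\mathcal Lg_i^{-1}$, and Lemma 2 applies.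

**Step 6. Common constants.** Steps 2 to 5 give a common $\mathcal K(k_0,\eta)$ for one group of each simple compact Lie algebra. Step 1 extends this, with new common constants, to every compact connected Lie group with simple Lie algebra. By Lemma 1(b) each such group has a symmetric set of topological generators of bounded size, with a uniform gap. By Lemma 1(c) the sizes can be made equal. This proves Theorem B. $\blacksquare$
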